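# Cohomological dimension of formally geometrically irreducible ideals in unramified mixed characteristic

## 1. Cohomological dimension, big height, and branches at the closed point

Let $A$ be a commutative Noetherian ring and $I=(f_1,\dots,f_r)$ an ideal. The local cohomology $H^n_I(M)$ is the $n$-th cohomology of the Čech complex
$$M\to\bigoplus_i M_{f_i}\to\bigoplus_{i<j}M_{f_if_j}\to\cdots\to M_{f_1\cdots f_r}.$$
It depends only on $\sqrt I$, it commutes with flat base change, and $H^n_I(M)=\varinjlim_t\operatorname{Ext}^n_A(A/I^t,M)$.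

**Definition (cohomological dimension).** $\operatorname{cd}(A,I)=\max\{n: H^n_I(A)\ne0\}$.

Example. If $f_1,\dots,f_r$ is a regular sequence generating the proper ideal $I$, then $\operatorname{cd}(A,I)=r$, and $H^n_I(A)=0$ for all $n\neq r$. The Čech complex stops in degree $r$, and $H^r_I(A)=\varinjlim_tA/(f_1^t,\dots,f_r^t)$ has injective transition maps and first term $A/I\ne0$. In general the Čech complex gives $\operatorname{cd}(A,I)\le r$ whenever $I$ has $r$ generators up to radical.

**Definition (big height).** For a proper ideal $I$, $\operatorname{bight}(I)$ is the maximum of the heights of the minimal primes of $I$.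

Example. In a regular local ring with regular parameters $z_1,z_2,z_3$, the ideal $(z_1)\cap(z_2,z_3)$ has height $1$ and big height $2$.

**Definition (unramified mixed characteristic).** A regular local ring $(A,\mathfrak m)$ is of unramified mixed characteristic if $A$ has characteristic $0$, $A/\mathfrak m$ has characteristic $p>0$, and $p\notin\mathfrak m^2$.

Example. $\mathbb Z_p[[x]]$ is of this type. The regular ring $\mathbb Z_p[[x]]/(p-x^2)$ is not, since $p=x^2$ there.

**Definition (formally geometrically irreducible).** For a Noetherian local ring $A$ let $B=\widehat{((\widehat A)^{sh})}$ be the completion of the strict Henselization of the completion. An ideal $I$ is formally geometrically irreducible if $IB$ has a unique minimal prime.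

Example. Let $p\equiv 3\pmod 4$, $A=\mathbb Z_p[[x_1,x_2]]$ and $I=(x_1^2+x_2^2)$. In $A'=\mathbb Z_p[i][[x_1,x_2]]$ we have $x_1^2+x_2^2=(x_1+ix_2)(x_1-ix_2)$, two primes that are not associate (their linear parts are not proportional modulo $p$, as $2i$ is a unit) and that conjugation exchanges. A proper factor of $x_1^2+x_2^2$ in $A$ would be associate in $A'$ to one of them; being fixed by conjugation it would be associate to both, which is impossible. So $I$ is prime. But $i\in B$, and $IB$ has the two minimal primes $(x_1\pm ix_2)$: the ideal $I$ is prime and not formally geometrically irreducible.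

## 2. Frobenius on local cohomology, perfection, $v$-covers, big Cohen–Macaulay algebras

Throughout, $R\Gamma_{\mathfrak m}(M)=\check C\otimes M$ with $\check C$ the Čech complex on generators of $\mathfrak m$, and $D^{\ge a}$ denotes complexes with cohomology in degrees $\ge a$. The terms of $\check C$ are flat and sit in degrees $\ge0$, so $R\Gamma_{\mathfrak m}$ preserves $D^{\ge a}$.

**Definition (Frobenius action).** Let $R_0$ be an $\mathbb F_p$-algebra and $\mathfrak m$ a finitely generated ideal. The Frobenius of $R_0$ and of its localizations acts on the Čech complex and gives an additive map $F$ on $H^i_{\mathfrak m}(R_0)$ with $F(ag)=a^pF(g)$. An element $g$ is $F$-nilpotent if $F^e(g)=0$ for some $e$; a subset is $F$-nilpotent if its elements are.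

Example. Let $R_0=k[[x_1,x_2]]/(x_1x_2)$. From $0\to R_0\to k[[x_1]]\times k[[x_2]]\to k\to0$ we get $k=H^0_{\mathfrak m}(k)\hookrightarrow H^1_{\mathfrak m}(R_0)$. Let $\eta$ be the image of the class of $(1,0)$. Then $F(\eta)=\eta\neq0$, so $\eta$ is not $F$-nilpotent. For the cusp $R_0=k[[t^2,t^3]]\subset k[[t]]$, the quotient $k[[t]]/R_0=k\bar t$ embeds in $H^1_{\mathfrak m}(R_0)$, and $F(\bar t)=\overline{t^p}=0$: this class is $F$-nilpotent.

**Definition (perfection).** An $\mathbb F_p$-algebra is perfect if its Frobenius is bijective. $C_{perf}=\varinjlim(C\xrightarrow{F}C\xrightarrow{F}\cdots)$.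

Example. $(k[[x]])_{perf}=\bigcup_nk^{1/p^n}[[x^{1/p^n}]]$, and $(k[\epsilon]/\epsilon^2)_{perf}=k_{perf}$. Perfect rings are reduced. Čech complexes commute with direct limits, so $H^i_{\mathfrak m}((R_0)_{perf})=\varinjlim_FH^i_{\mathfrak m}(R_0)$ and
$$\ker\big(H^i_{\mathfrak m}(R_0)\to H^i_{\mathfrak m}((R_0)_{perf})\big)=\{F\text{-nilpotent elements}\}.\tag{1}$$

**Definition ($v$-cover).** A map $X\to Y$ of qcqs schemes is a $v$-cover if for each valuation ring $W_0$ and each $\operatorname{Spec}W_0\to Y$ there are an extension of valuation rings $W_0\subseteq W$ (local, injective) and a compatible $\operatorname{Spec}W\to X$.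

Example. If $R\to R'$ is integral and surjective on spectra, it is a $v$-cover: given $R\to W_0$ with kernel $\mathfrak q$, take an algebraically closed $\Omega\supseteq\operatorname{Frac}W_0$; a prime of $R'$ over $\mathfrak q$ has residue field algebraic over that of $\mathfrak q$, so $R\to\Omega$ extends to $R'\to\Omega$. A valuation ring $W$ of $\Omega$ dominating $W_0$ is integrally closed in $\Omega$, so it contains the image of $R'$. Surjectivity on spectra alone is not enough: for a DVR $R$ with residue field $\kappa$, take $C=\kappa\times\operatorname{Frac}R$ and $W_0=R$. A map $C\to W$ to a domain factors through one factor. Through $\kappa$, the map $R\to W$ is not injective; through $\operatorname{Frac}R$, a uniformizer becomes a unit and $R\to W$ is not local.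

**Definition (balanced big Cohen–Macaulay algebra).** For a Noetherian local ring $R$, an $R$-algebra $S'$ on which every system of parameters of $R$ is a regular sequence (in particular $\mathfrak mS'\ne S'$).

Example. For $R=k[[s^4,s^3t,st^3,t^4]]$ the algebra $k[[s,t]]$ is one: it is finite over $R$, so a system of parameters of $R$ is one of $k[[s,t]]$, hence a regular sequence there. The ring $R$ itself is not Cohen–Macaulay: $s^2t^2\notin R$, but $s^4\cdot s^2t^2=(s^3t)^2$ and $t^4\cdot s^2t^2=(st^3)^2$ lie in $R$, so $(st^3)^2\cdot s^4=t^4\cdot (s^3t)^2$ with $(st^3)^2\notin t^4R$, and $s^4,t^4$ is a system of parameters that is not regular.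

## 3. The bound $d-1-\lfloor\frac{d-2}{c}\rfloor$

Here is the result in equal characteristic from which we start, due to Huneke–Lyubeznik: if $A$ is a $d$-dimensional regular local ring of equal characteristic and $I$ is formally geometrically irreducible of big height $c$ with $0<c<d$, then $\operatorname{cd}(A,I)\le d-1-\lfloor\frac{d-2}c\rfloor$. The question, taken from Manav Batavia, "Vanishing of local cohomology in unramified mixed characteristic", arXiv:2602.22191 (2026), is whether
$$\operatorname{cd}(A,I)\le d-1-\Big\lfloor\frac{d-2}{c}\Big\rfloor\tag{2}$$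
holds for all such ideals when $A$ is of unramified mixed characteristic instead. In words: does an ideal with only one branch at the closed point have small cohomological dimension, also in mixed characteristic? The answer is yes.

**Theorem A.** Let $A$ be a $d$-dimensional regular local ring of unramified mixed characteristic, and $I$ a formally geometrically irreducible ideal of big height $c$, $0<c<d$. Then $\operatorname{cd}(A,I)\le d-1-\lfloor\frac{d-2}{c}\rfloor$.

**Theorem B.** Let $A$ be as in Theorem A and $I$ any proper ideal of big height $c>0$. Then $\operatorname{cd}(A,I)\le d-\lfloor\frac{d-1}{c}\rfloor$.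

**Theorem C.** Let $V$ be a complete DVR of characteristic $0$ with uniformizer $p$ and separably closed residue field of characteristic $p$. For all $1\le c\le d-1$ the ring $A=V[[y_1,\dots,y_{d-1}]]$ has a formally geometrically irreducible prime $P$ of height $c$ with $\operatorname{cd}(A,P)=d-1-\lfloor\frac{d-2}c\rfloor$.

Irreducibility matters. Let $A=V[[x_1,x_2,x_3]]$, $d=4$, $I_1=(p,x_1)$, $I_2=(x_2,x_3)$, $I=I_1\cap I_2$, so $c=2$ and (2) would give $\operatorname{cd}\le2$. In the Mayer–Vietoris sequence $H^3_{I_1}(A)\oplus H^3_{I_2}(A)\to H^3_I(A)\to H^4_{\mathfrak m}(A)\to H^4_{I_1}(A)\oplus H^4_{I_2}(A)$ the outer terms vanish, so $H^3_I(A)\cong H^4_{\mathfrak m}(A)\neq0$. Theorem B gives $\operatorname{cd}\le 3$, which is attained here. On the other hand, when $c$ divides $d-1$ one has $\lfloor\frac{d-1}c\rfloor=\lfloor\frac{d-2}c\rfloor+1$, and the two bounds agree.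

We shall use the following published results, with the labels given here.

* **[F]** Faltings, *Über lokale Kohomologiegruppen hoher Ordnung*, J. reine angew. Math. 313 (1980): if $B$ is a regular local ring of dimension $d'$ containing a field and $\mathfrak b$ is a proper ideal of big height $c'>0$, then $\operatorname{cd}(B,\mathfrak b)\le d'-\lfloor\frac{d'-1}{c'}\rfloor$. The proofs use this only for $B\supseteq\mathbb Q$.
* **[An]** André, *La conjecture du facteur direct*, Publ. IHÉS 127 (2018), Thm 0.7.1, in mixed characteristic, and **[HH]** Hochster–Huneke, Ann. of Math. 135 (1992), in characteristic $p$: a complete local domain has a big Cohen–Macaulay algebra. **[BH]** Bruns–Herzog, Cor. 8.5.3: its $\mathfrak m$-adic completion is balanced.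
* **[BS]** Bhatt–Scholze, *Projectivity of the Witt vector affine Grassmannian*, Invent. Math. 209 (2017). Thm 4.1: on perfect qcqs $\mathbb F_p$-schemes $\mathcal O$ is a $v$-sheaf whose higher $v$-cohomology vanishes on affines. Lemma 3.16: $\operatorname{Tor}^\Lambda_j(B,C)=0$ for $j>0$ and $\Lambda,B,C$ perfect.
* **[HSL]** Hartshorne–Speiser; Lyubeznik, *F-modules*, J. reine angew. Math. 491 (1997), Prop. 4.4: for the Frobenius action on the Artinian module $H^i_{\mathfrak m}(R_0)$ there is $e_1$ such that every $F$-nilpotent element is killed by $F^{e_1}$.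
* **[Ly]** Lyubeznik, *On some local cohomology modules*, Adv. Math. 213 (2007), Thm 2.1: the Mayer–Vietoris spectral sequence. Used only for Theorem C.

From [BS] we extract one consequence. If $B\to C$ is a map of perfect $\mathbb F_p$-algebras and $\operatorname{Spec}C\to\operatorname{Spec}B$ is a $v$-cover, then $0\to B\to C\to C\otimes_BC\to\cdots$ (the augmented Čech complex) is exact: all $C^{\otimes_B n}$ are perfect, and in the spectral sequence $H^b_v(\operatorname{Spec}C^{\otimes_B (a+1)},\mathcal O)\Rightarrow H^{a+b}_v(\operatorname{Spec}B,\mathcal O)$ only the row $b=0$ survives, with abutment $B$ in degree $0$. Perfectness matters: $k[\epsilon]/\epsilon^2\to k$ is a $v$-cover and is not injective.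

Local duality, Cohen structure theory and the Hartshorne–Lichtenbaum theorem are used as textbook facts.

## 4. Passing to $V[[x_1,\dots,x_{d-1}]]$, and the cases $d\le 4$

**Purpose.** We replace $A$ by a power series ring and, in Theorem A, $I$ by a prime.

Let $A\to B$ be a faithfully flat local map of Noetherian local rings with $\mathfrak m_AB=\mathfrak m_B$. By flat base change $H^n_{IB}(B)=B\otimes_AH^n_I(A)$, so $\operatorname{cd}(A,I)=\operatorname{cd}(B,IB)$. Big height is also preserved. Let $\mathfrak q$ be a minimal prime of $I$ and $\mathfrak Q$ a prime minimal over $\mathfrak qB$. By going down $\mathfrak Q\cap A=\mathfrak q$, and $\operatorname{ht}\mathfrak Q=\operatorname{ht}\mathfrak q+\dim B_{\mathfrak Q}/\mathfrak qB_{\mathfrak Q}=\operatorname{ht}\mathfrak q$. If $IB\subseteq\mathfrak Q'\subseteq\mathfrak Q$, then $\mathfrak Q'\cap A$ lies between $I$ and $\mathfrak q$, so it is $\mathfrak q$, so $\mathfrak qB\subseteq\mathfrak Q'$ and $\mathfrak Q'=\mathfrak Q$. Thus $\mathfrak Q$ is minimal over $IB$. Conversely let $\mathfrak Q$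 be minimal over $IB$ and let $\mathfrak q\subseteq\mathfrak Q\cap A$ be a minimal prime of $I$. Going down gives $\mathfrak Q'\subseteq\mathfrak Q$ over $\mathfrak q$; it contains $IB$, so $\mathfrak Q'=\mathfrak Q$, and $\mathfrak Q$ is minimal over $\mathfrak qB$.

For Theorem B take $B=\widehat A$; for Theorem A take the $B$ of the definition. Then $B$ is complete, $\dim B=d$, and $\mathfrak m_B$ has $d$ generators, so $B$ is regular. By faithful flatness $\mathfrak m_B^2\cap A=\mathfrak m_A^2B\cap A=\mathfrak m_A^2$, so $p\notin\mathfrak m_B^2$. Cohen's theorem gives $B\cong V[[x_1,\dots,x_{d-1}]]$ with $V$ a complete DVR with uniformizer $p$. In Theorem A the residue field is separably closed and $\sqrt{IB}=P$ is a prime of height $c$.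

**Standing notation for Sections 4–10.** $A=V[[x_1,\dots,x_{d-1}]]$, $V$ a complete DVR of characteristic $0$ with uniformizer $p$ and residue field $k$; $\mathfrak m$ is the maximal ideal of $A$; $A_0=A/p=k[[x_1,\dots,x_{d-1}]]$.

Now the simplest cases of Theorem A, for a prime $P$ of height $c$. If $c=1$, then $P$ is principal because $A$ is factorial, $\operatorname{cd}(A,P)=1$, and the bound is $d-1-(d-2)=1$. If $c=d-1$, the bound is $d-1$; this is $H^d_P(A)=0$, the Hartshorne–Lichtenbaum theorem for the complete local domain $A$ and $P\ne\mathfrak m$. So everything is settled for $d\le3$. The first case with content is $d=4$, $c=2$, where we must show $H^3_P(A)=0$.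

A test object for $d=4$, $c=2$ is $P=(x_1x_2-p,\,x_3)$. The ring $R=A/P=V[[x_1,x_2]]/(x_1x_2-p)$ is regular, since $p-x_1x_2\notin\mathfrak m^2$, so $P$ is prime. Here $H^3_P(A)=0$ because $P$ has two generators. But $R/pR=k[[x_1,x_2]]/(x_1x_2)$ is the node of Section 2: an ideal with one branch can acquire two branches modulo $p$.

## 5. Inverting $p$, dividing by $p$, and the one missing degree

A natural plan is this: show that $p$ is a nonzerodivisor on $H^n_P(A)$, and that $H^n_P(A)[1/p]=0$. The second half works.

**Inverting $p$.** Let $\mathfrak a\subset A$ be a proper ideal of big height $c>0$, and $d\geq 2$ if $c<d$. Then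
$$H^n_{\mathfrak a}(A)[1/p]=0\quad\text{for } n>d-1-\Big\lfloor\frac{d-2}c\Big\rfloor.\tag{3}$$

*Proof.* It is enough to localize at primes $\mathfrak q$ with $p\notin\mathfrak q$. Then $A_{\mathfrak q}$ is regular, contains $\mathbb Q$ (the other prime numbers are units in $A$), and has dimension $d'\le d-1$ because $\mathfrak q\ne\mathfrak m$. If $\mathfrak aA_{\mathfrak q}$ is the unit ideal, the localization is $0$. Otherwise its minimal primes come from minimal primes of $\mathfrak a$, none of which is $0$ (as $A$ is a domain and $c>0$, $\mathfrak a\ne0$), so its big height $c''$ satisfies $1\le c''\le c$. By [F],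
$$\operatorname{cd}(A_{\mathfrak q},\mathfrak aA_{\mathfrak q})\le d'-\Big\lfloor\frac{d'-1}{c''}\Big\rfloor\le d'-\Big\lfloor\frac{d'-1}c\Big\rfloor\le d-1-\Big\lfloor\frac{d-2}c\Big\rfloor.$$
The last step holds because $d'\mapsto d'-\lfloor\frac{d'-1}c\rfloor$ is nondecreasing: the floor grows by at most $1$ when $d'$ grows by $1$. $\square$

**Dividing by $p$.** Put $s=\lfloor\frac{d-2}c\rfloor$, let $P$ be a prime of height $c\le d-2$ and assume $p\notin P$. The sequence $0\to A\xrightarrow{p}A\to A_0\to0$ gives
$$H^{n-1}_P(A)\to H^{n-1}_P(A_0)\xrightarrow{\delta}H^n_P(A)\xrightarrow{p}H^n_P(A).$$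
So $p$ is injective on $H^n_P(A)$ as soon as $H^{n-1}_P(A_0)=0$. A minimal prime of $P+pA$ has height $c+1$ in $A$, hence height $c$ in $A_0$. Since $A_0$ contains a field and has dimension $d-1$, [F] gives $\operatorname{cd}(A_0,PA_0)\le d-1-s$. Therefore $p$ is injective on $H^n_P(A)$ for $n\ge d-s+1$, and with (3) we get $\operatorname{cd}(A,P)\le d-s$. Theorem A asks for one less. Exactly one degree is missing: $n=d-s$.

In this degree $H^{n-1}_P(A_0)$ need not vanish. For $d=4$, $c=2$, $s=1$, it is $H^2_{PA_0}(A_0)$ with $PA_0$ of height $2$, and this is never zero. The equal-characteristic theorem for irreducible ideals does not help either, since $PA_0$ may have several branches, as in the test object. So we must show that $\delta$ vanishes although its source does not. In other words, every class of $H^{n-1}_{\mathfrak a}(A_0)$ has to lift to $H^{n-1}_{\mathfrak a}(A)$.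

## 6. Frobenius descent of the liftable classes: a criterion for $p$ to be a nonzerodivisor

One would like Frobenius to act on the liftable classes. A lift of Frobenius to $A$ does not do this: on $\mathbb Z_p[[x_1]]$ the lift $x_1\mapsto x_1^p$ carries $\mathfrak a=(x_1-p)$ to $(x_1^p-p)$, which has a different radical. Differential operators over $V$ do act on $H^*_{\mathfrak a}(A)$ for every $\mathfrak a$, and modulo $p$ they detect Frobenius descent. This is the idea of the next proof.

**Proposition 1.** Let $\mathfrak a\subset A$ be a proper ideal, $R_0=A/(\mathfrak a+pA)$, $n=d-i$ with $i\ge 0$. Suppose that for $t\gg0$ the image of $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(R_0)$ consists of $F$-nilpotent elements. Then $p$ is a nonzerodivisor on $H^n_{\mathfrak a}(A)$.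

In the test object $\mathfrak a=P=(x_1x_2-p,x_3)$ with $i=1$, the module $H^1_{\mathfrak m}(R_0)$ contains the non-nilpotent $\eta$. But $P$ is generated by a regular sequence, so $P^j/P^{j+1}$ is free over the two-dimensional Cohen–Macaulay ring $R$, hence $H^1_{\mathfrak m}(A/P^t)=0$ and the hypothesis holds. For $I=I_1\cap I_2$ of Section 3, $p$ is a zero divisor on $H^3_I(A)\cong H^4_{\mathfrak m}(A)$, so the hypothesis must fail there.

*Proof.*

**Step 1: we may assume $k$ perfect.** This makes $A_0$ finite free over its $q$-th powers. By EGA $0_{III}$ 10.3.1, followed by completion, there is a flat local extension $V\to V_1$ of complete DVRs with uniformizer $p$ and residue field $k_{perf}$. Let $A_1=V_1[[x_1,\dots,x_{d-1}]]$. The sequence $p,x_1,\dots,x_{d-1}$ is regular on $A_1$, so the Koszul complex gives $\operatorname{Tor}^A_1(k,A_1)=0$, and $A\to A_1$ is flat by the local criterion, hence faithfully flat. By [HSL] the image in the hypothesis is killed by one $F^{e_1}$. After base change the image is spanned over $A_1$ by the old one,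 and $F^{e_1}(ag)=a^{p^{e_1}}F^{e_1}(g)=0$ for $g$ in the old image, so the hypothesis holds over $A_1$. The conclusion descends because $H^n_{\mathfrak a}(A)\subseteq A_1\otimes_AH^n_{\mathfrak a}(A)=H^n_{\mathfrak aA_1}(A_1)$.

**Step 2: what has to be shown.** Let $W=H^{n-1}_{\mathfrak a}(A_0)$, $\delta:W\to H^n_{\mathfrak a}(A)$ the connecting map, and
$$K=\ker\delta=\operatorname{im}\big(H^{n-1}_{\mathfrak a}(A)\to W\big).$$
Since $\ker(p\mid H^n_{\mathfrak a}(A))=\operatorname{im}\delta$, we must show $K=W$. For $q=p^e$ and an $A_0$-module $N$ write $F^{e*}N=A_0\otimes_{F^e,A_0}N$, so that $ac^q\otimes n=a\otimes cn$. As $A_0$ is regular and local, $F^{e*}$ is exact and faithful. For $f\in A_0$ the map $a\otimes b\mapsto ab^q$ is an isomorphism $F^{e*}(A_0)_f\cong(A_0)_f$. On Čech complexes it induces $F^{e*}W\cong W$, $a\otimes w\mapsto aF^e(w)$. These identifications are compatible with $F^{e*}F^{e'*}=F^{(e+e')*}$, since $aF^e(bF^{e'}(w))=ab^{p^e}F^{e+e'}(w)$.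

**Step 3: $K$ descends along every Frobenius power.** We show that with $K_e=\{w\in W:1\otimes w\in K\}$,
$$K=F^{e*}K_e,\qquad K_e=F^{e'*}K_{e+e'}\qquad(e,e'\ge0),\qquad K_0=K.\tag{4}$$

For each $j$ let $\phi_j:A\to A[[T]]$ be the $V$-algebra map $x_j\mapsto x_j+T$, $x_l\mapsto x_l$ for $l\neq j$, and define $\partial_j^{[t]}$ by $\phi_j(g)=\sum_t\partial_j^{[t]}(g)T^t$. Thus $\partial_j^{[t]}x^a=\binom{a_j}tx^{a-t\epsilon_j}$, with $\epsilon_j$ the $j$-th unit vector. For $f\in A$ the element $\phi_j(f)$ has constant term $f$, so it is a unit in $A_f[[T]]$, and $\phi_j$ extends uniquely to a ring map $A_f\to A_f[[T]]$. This defines $\partial_j^{[t]}$ on all localizations $A_f$, compatibly with further localization and with reduction modulo $p$. So the operators $\partial_j^{[t]}$ act on the Čech complexes of $A$ and $A_0$, hence on $H^*_{\mathfrak a}(A)$ and $H^*_{\mathfrak a}(A_0)$, and the reduction map commutes with them. Therefore $K$ is stable under all $\partial_j^{[t]}$; it is also an $A_0$-submodule.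

Now let $t<q=p^e$. In characteristic $p$ we have $\phi_j(b^q)=\phi_j(b)^q\equiv b^q\pmod{T^q}$, so $\partial_j^{[t]}(ab^q)=\partial_j^{[t]}(a)\,b^q$ for $a\in A_0$ and $b\in(A_0)_f$. In other words, $\partial_j^{[t]}$ is $A_0^q$-linear on $A_0$, and under $F^{e*}(A_0)_f\cong(A_0)_f$ it acts as $\partial_j^{[t]}\otimes1$. Hence it acts as $\partial_j^{[t]}\otimes 1$ on $F^{e*}W\cong W$.

As $k$ is perfect, $A_0$ is free over $A_0^q=k[[x_1^q,\dots,x_{d-1}^q]]$ on the monomials $x^a$, $0\le a_j<q$. For such $a$ consider, with multi-index notation $\partial^{[t]}=\prod_j\partial_j^{[t_j]}$,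
$$\psi_a=\sum_{a\le t,\ t_j<q}\binom ta(-x)^{t-a}\partial^{[t]}.$$
Then for $0\le b_j<q$
$$\psi_a(x^b)=x^{b-a}\sum_{t}(-1)^{|t-a|}\binom ta\binom bt=\binom bax^{b-a}\sum_t(-1)^{|t-a|}\binom{b-a}{t-a}=\begin{cases}1&b=a,\\0&b\neq a,\end{cases}$$
where the expression is read as $0$ if $b\not\ge a$. Every element of $F^{e*}W$ is uniquely $\sum_ax^a\otimes w_a$. If it lies in $K$, then so does its image $1\otimes w_a$ under $\psi_a$, for every $a$. Since $K_e$ is an $A_0$-submodule ($1\otimes cw=c^q\otimes w$), this says $K=F^{e*}K_e$. Clearly $K_0=K$. Finally $F^{e*}(F^{e'*}K_{e+e'})=F^{(e+e')*}K_{e+e'}=K=F^{e*}K_e$ inside $F^{e*}W$, and two submodules with the same $F^{e*}$ are equal by faithfulness. This proves (4).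

**Step 4: a dual description.** We translate (4) into a statement about submodules of $H^i_{\mathfrak m}(R_0)$. Let $\mathfrak a_0=\mathfrak aA_0$, so $R_0=A_0/\mathfrak a_0$, let $M=\operatorname{Ext}^{n-1}_{A_0}(R_0,A_0)$ and let $\iota:M\to W$ be the natural map. In general, for an ideal $J$ containing a power of $\mathfrak a_0$, the natural map $\operatorname{Ext}^{*}_{A_0}(A_0/J,A_0)\to H^{*}_{\mathfrak a}(A_0)$ is obtained by tensoring $R\mathrm{Hom}(A_0/J,A_0)\to A_0$ (induced by $A_0\to A_0/J$) with the Čech complex on generators of $\mathfrak a_0$; this does not change the source, whose cohomology is $\mathfrak a$-power torsion. Computing with a resolution of $A_0/J$ by finite free modules that starts with $A_0$, we see that $F^{e*}$ turns the map for $J$ into the map for $J^{[q]}$ (the Čech complex on the $q$-th powers of the generators is the same complex). So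
$$F^{e*}M=\operatorname{Ext}^{n-1}_{A_0}(A_0/\mathfrak a_0^{[q]},A_0),$$
and $F^{e*}\iota$ is the natural map to $F^{e*}W\cong W$. The ideals $\mathfrak a_0^{[q]}$ are cofinal with the powers of $\mathfrak a_0$, hence $W=\bigcup_e\operatorname{im}(F^{e*}\iota)$. The surjection $g_e:A_0/\mathfrak a_0^{[q]}\to R_0$ induces $\beta_e:M\to F^{e*}M$ with $F^{e*}\iota\circ\beta_e=\iota$.

Let $E=H^{d-1}_{\mathfrak m}(A_0)$ and $(-)^\vee=\operatorname{Hom}_{A_0}(-,E)$. For a finite module $N$, an element $m\in\operatorname{Ext}^{n-1}_{A_0}(N,A_0)$ is a morphism $N\to A_0[n-1]$ and induces $H^i_{\mathfrak m}(N)\to H^{i+n-1}_{\mathfrak m}(A_0)=E$; write $\langle h,m\rangle=m\circ h$ for the image of $h$. Local duality says that this pairing identifies $H^i_{\mathfrak m}(N)$ with $\operatorname{Ext}^{n-1}_{A_0}(N,A_0)^\vee$, because $(d-1)-(n-1)=i$. It is natural: $\langle g_*h,m\rangle=\langle h,g^*m\rangle$. Put $H=H^i_{\mathfrak m}(R_0)=M^\vee$. Three facts follow.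

First, applying the exact functor $F^{e*}$ to the maps $m\circ(-)$ shows that the pairing for $F^{e*}R_0=A_0/\mathfrak a_0^{[q]}$ on $F^{e*}H\times F^{e*}M$ is $\langle a\otimes h,b\otimes m\rangle=ab\,F^e\langle h,m\rangle$, where $F^{e*}E\cong E$ by $a\otimes\eta\mapsto aF^e(\eta)$.

Second, for a submodule $M'\subseteq M$,
$$\operatorname{ann}_{F^{e*}H}(F^{e*}M')=F^{e*}\big(\operatorname{ann}_H(M')\big).$$
Indeed $\operatorname{ann}_H(M')=\ker(H\to\operatorname{Hom}(M',E))$. Apply $F^{e*}$ and use $F^{e*}\operatorname{Hom}(M',E)\cong\operatorname{Hom}(F^{e*}M',F^{e*}E)$, valid since $M'$ is finitely presented and Frobenius is flat. By the first fact the resulting map $F^{e*}H\to\operatorname{Hom}(F^{e*}M',E)$ is given by the pairing. Note also $\operatorname{ann}_H(M')=(M/M')^\vee$.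

Third, the dual of $\beta_e$ is $(g_e)_*:F^{e*}H=H^i_{\mathfrak m}(A_0/\mathfrak a_0^{[q]})\to H$, by naturality, and this is $a\otimes h\mapsto aF^e(h)$, because the $e$-th Frobenius of $R_0$ is the composite $R_0\to F^{e*}R_0=A_0/\mathfrak a_0^{[q]}\to R_0$.

**Step 5: the recursion.** Put $M_e=\iota^{-1}(K_e)$ and $G_e=\operatorname{ann}_H(M_e)=(M/M_e)^\vee$. By flatness and (4), $F^{e'*}M_{e+e'}=(F^{e'*}\iota)^{-1}(F^{e'*}K_{e+e'})=(F^{e'*}\iota)^{-1}(K_e)$. With $F^{e'*}\iota\circ\beta_{e'}=\iota$ we get $M_e=\beta_{e'}^{-1}(F^{e'*}M_{e+e'})$, so $\beta_{e'}$ induces an injection $M/M_e\hookrightarrow F^{e'*}(M/M_{e+e'})$. Its dual is surjective. By the second and third facts this dual is the map $F^{e'*}G_{e+e'}\to G_e$, $a\otimes h\mapsto aF^{e'}(h)$. Hence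
$$G_e=A_0\cdot F^{e'}(G_{e+e'})\qquad(e,e'\ge0).\tag{5}$$

**Step 6: $G_0$ is the image in the hypothesis.** Let $\partial:A_0\to A[1]$ be the connecting morphism in $D(A)$. The map $m\mapsto\partial\circ m$ is an isomorphism $\operatorname{Ext}^{*-1}_{A_0}(N,A_0)\to\operatorname{Ext}^{*}_A(N,A)$ for every finite $A_0$-module $N$: for $N=A_0$ it holds since $\operatorname{Ext}^j_A(A_0,A)$ is $0$ for $j\ne1$ and is $A_0\cdot\partial$ for $j=1$, and the general case follows from a finite free resolution over the regular ring $A_0$. By naturality of $R\mathrm{Hom}_A(R_0,-)\to R\Gamma_{\mathfrak a}(-)$ applied to $\partial$, the element $\delta\iota(m)$ is the image of $\partial\circ m$ under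
$$\operatorname{Ext}^n_A(R_0,A)\to\operatorname{Ext}^n_A(A/\mathfrak a^t,A)\to H^n_{\mathfrak a}(A)=\varinjlim_t\operatorname{Ext}^n_A(A/\mathfrak a^t,A).$$
Now $M_0=\iota^{-1}(K)=\ker(\delta\iota)$. As $M$ is Noetherian, for $t\gg0$ the submodule $M_0$ corresponds to $\ker(\operatorname{Ext}^n_A(R_0,A)\to\operatorname{Ext}^n_A(A/\mathfrak a^t,A))$. Dualizing over $A$ (local duality with values in $H^d_{\mathfrak m}(A)$, where $d-n=i$) gives an exact sequence $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H\to\operatorname{Hom}_A(M_0,H^d_{\mathfrak m}(A))$. So the annihilator of $M_0$ in $H$ for the $A$-pairing is $\operatorname{im}(H^i_{\mathfrak m}(A/\mathfrak a^t)\to H)$. The $A$-pairing of $h$ with $\partial\circ m$ is $\partial_*(m\circ h)$, and $\partial_*:H^{d-1}_{\mathfrak m}(A_0)\to H^d_{\mathfrak m}(A)$ is injective because $H^{d-1}_{\mathfrak m}(A)=0$. So both pairings give the same annihilators, and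
$$G_0=\operatorname{im}\big(H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(R_0)\big)\qquad(t\gg0).$$

**Step 7: conclusion.** By hypothesis $G_0$ is $F$-nilpotent. By (5), $F^e(G_e)\subseteq G_0$, so each $G_e$ is $F$-nilpotent, and [HSL] gives one $e_1$ with $F^{e_1}(G_e)=0$ for all $e$. By (5) again, $G_e=A_0F^{e_1}(G_{e+e_1})=0$. So $(M/M_e)^\vee=0$, $M_e=M$, and $\iota(M)\subseteq K_e$ for every $e$. Applying $F^{e*}$, $\operatorname{im}(F^{e*}\iota)\subseteq F^{e*}K_e=K$. The union of these images is $W$, hence $K=W$. $\square$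

What remains is to show, for $i$ up to $s$, that the image of $H^i_{\mathfrak m}(A/P^t)$ dies in $H^i_{\mathfrak m}((R_0)_{perf})$; see (1).

## 7. Big Cohen–Macaulay algebras are $v$-covers

Let $P\subset A$ be a prime, $P\ne\mathfrak m$, $R=A/P$, $e=\dim R\ge1$. By [An], [HH], [BH] there is a balanced big Cohen–Macaulay $R$-algebra $S'$. Let $\mathfrak n'$ be a prime of $S'$ minimal over $\mathfrak mS'$ and $S=S'_{\mathfrak n'}$, with maximal ideal $\mathfrak n$. Localization preserves regularity of sequences and $\mathfrak mS\ne S$, so systems of parameters of $R$ are regular sequences on $S$. This gives two properties.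

* (S1) $\sqrt{\mathfrak mS}=\mathfrak n$.
* (S2) $H^q_{\mathfrak m}(S)=0$ for $q<e$ and $H^e_{\mathfrak m}(S)\ne0$. If $p\notin P$, then $p$ is a nonzerodivisor on $S$, being part of a system of parameters of $R$.

**Lemma 2.** If $J\subseteq R$ is an ideal, $z\in R$ and $z\cdot1_S\in JS$, then $z\in\overline J$, the integral closure of $J$.

*Proof.* Let $A''\subseteq R$ be a complete regular local subring over which $R$ is finite, with maximal ideal $\mathfrak m''$, and $E''=H^e_{\mathfrak m''}(A'')$, the injective hull of its residue field. Top local cohomology is right exact, so $S\otimes_{A''}E''\cong H^e_{\mathfrak m''}(S)=H^e_{\mathfrak m}(S)\ne0$. Since $A''=\operatorname{Hom}(E'',E'')$ and $E''$ is a cogenerator, $\operatorname{Hom}_{A''}(S,A'')=\operatorname{Hom}_{A''}(S\otimes_{A''}E'',E'')\ne0$. By adjunction this module is $\operatorname{Hom}_R(S,\omega)$ with $\omega=\operatorname{Hom}_{A''}(R,A'')$. The finite $R$-module $\omega$ is torsion-free: a nonzero $r\in R$ divides in $R$ some nonzero $a\in A''$, and $r\phi=0$ implies $a\phi=0$,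 so $\phi=0$. Hence $\omega$ embeds in a finite free $R$-module, and a coordinate gives a nonzero $R$-linear $\theta:S\to R$. Choose $s_1$ with $\theta(s_1)\ne0$ and replace $\theta$ by $\theta(s_1\,\cdot\,)$; then $a:=\theta(1)\ne0$.

From $z\cdot1_S\in JS$ we get $z^n\cdot 1_S\in J^nS$, so $az^n\in J^n$ for all $n$. For a DVR containing $R$, with valuation $v$, this gives $v(a)+nv(z)\ge n\min_{J}v$ for all $n$, with $v(a)<\infty$, hence $v(z)\ge\min_Jv$. By the valuative criterion for the Noetherian domain $R$, $z\in\overline J$. $\square$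

**Lemma 3.** $\operatorname{Spec}S\to\operatorname{Spec}R$ is a $v$-cover.

*Proof.* Let $R\to W_0$ be a map to a valuation ring, with kernel $\mathfrak q$.

**Step 1: the case $\operatorname{Frac}W_0=\operatorname{Frac}(R/\mathfrak q)$.** We produce a faithfully flat $W_0$-algebra that receives $S$. Let $T=(W_0\otimes_RS)/(W_0\text{-torsion})$. It is torsion-free, hence flat, over $W_0$. We claim $T\ne\mathfrak m_{W_0}T$. Otherwise $1=\sum\pi_i\tau_i$ with finitely many $\pi_i\in\mathfrak m_{W_0}$; one $\pi_i$ divides the others, so $1=\pi\tau$ with $\pi\in\mathfrak m_{W_0}$ (possibly $\pi=0$). For a lift $\tilde\tau$ of $\tau$, the element $1-\pi\tilde\tau$ is torsion: $r=r\pi\tilde\tau$ in $W_0\otimes_RS$ for some $0\ne r\in W_0$. Since $W_0$ is the filtered union of its finitely generated $R/\mathfrak q$-subalgebras, this holds in $B\otimes_RS$ for some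
$$B=(R/\mathfrak q)[a_1/b,\dots,a_n/b]\subseteq W_0,\qquad a_i,b\in R,\ b\notin\mathfrak q,$$
with $r,\pi\in B$ and $\tilde\tau\in B\otimes_RS$. Put $J=(b,a_1,\dots,a_n)\subseteq R$. As $a_i/b\in W_0$, $JW_0=bW_0$. We have $(B\otimes_RS)_b=(S/\mathfrak qS)_b$. A polynomial in the $a_i/b$ of degree at most $l$ has the form $\rho/b^l$ with $\rho\in J^l$. So for a common $l$ we can write $r=\rho/b^l$, $\pi=g/b^l$ with $\rho,g\in J^l$, and $\tilde\tau=\sigma/b^l$ with $\sigma\in J^lS$. The relation becomes $\rho b^{2l}=\rho g\sigma$ in $(S/\mathfrak qS)_b$, so for some $N$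
$$b^N\rho\,b^{2l}\in b^N\rho g\,J^lS+\mathfrak qS=(b^N\rho gJ^l+\mathfrak q)S.$$
By Lemma 2, $b^{N+2l}\rho$ is integral over the ideal $b^N\rho gJ^l+\mathfrak q$ of $R$. Map to $W_0$: the element is integral over $b^N\rho gJ^lW_0=b^{N+l}\rho gW_0$, a principal ideal in a normal domain, hence integrally closed. So $b^{N+2l}\rho\in b^{N+l}\rho gW_0$. As $r\ne0$, $b^{N+l}\rho\ne0$ in $W_0$; cancelling, $b^l\in gW_0$, that is, $1\in\pi W_0$. This contradicts $\pi\in\mathfrak m_{W_0}$. So $T$ is faithfully flat over $W_0$.

**Step 2: general $W_0$.** Let $W_0'=W_0\cap\operatorname{Frac}(R/\mathfrak q)$, a valuation ring dominated by $W_0$, let $T'$ be the algebra of Step 1 for $W_0'$, and $T=W_0\otimes_{W_0'}T'$, faithfully flat over $W_0$. Choose a prime $\mathfrak t$ of $T$ over $\mathfrak m_{W_0}$ and a minimal prime $\mathfrak t_0\subseteq\mathfrak t$. Nonzero elements of $W_0$ are nonzerodivisors on $T$, and minimal primes consist of zero divisors, so $\mathfrak t_0\cap W_0=0$. A valuation ring $W$ dominating $(T/\mathfrak t_0)_{\mathfrak t}$ is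 a local injective extension of $W_0$ and receives $S\to T\to W$ compatibly. $\square$

## 8. The cube of tensor powers

Let $\mathfrak a\subset A$ be a proper radical ideal, $R=A/\mathfrak a$, $R_0=R/pR$, $\widetilde R=(R_0)_{perf}$, $\Lambda=(A_0)_{perf}$. The map $\Lambda\to\widetilde R$ is surjective. Let $S$ be an $R$-algebra such that $\operatorname{Spec}S\to\operatorname{Spec}R$ is a $v$-cover, and $Z=(S/pS)_{perf}$.

$\operatorname{Spec}Z\to\operatorname{Spec}\widetilde R$ is again a $v$-cover. Given $\widetilde R\to W_0$, extend $R\to W_0$ to $S\to W$ with $W\supseteq W_0$. Since $p=0$ in $W_0$, also $p=0$ in $W$, so we get $Z\to W_{perf}$. The ring $W_{perf}=\bigcup_nW^{1/p^n}$ is a union of a chain of valuation rings with local inclusions, so it is a valuation ring extending $W_0$. The two maps $\widetilde R\to W_{perf}$ agree on $R_0$, hence agree because $W_{perf}$ is perfect.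

The plan is as follows. The map $A/\mathfrak a^t\to\widetilde R$ should factor, after mapping $\widetilde R$ on to a complex $\mathcal Z$, through a complex $\mathcal Y$ with little local cohomology in low degrees, and $\widetilde R\to\mathcal Z$ should lose nothing in low degrees. We use truncated cubes of tensor powers: derived powers of $S$ over $A$ for $\mathcal Y$, perfect powers of $Z$ for $\mathcal Z$.

Fix $w\ge1$. Let $\widetilde S\to S$ be a bounded flat resolution over $A$ in degrees $\le0$ with a chain map $u:A\to\widetilde S$ lifting $A\to S$. Such a resolution exists: start with the free module on the set $S$, let $u(1)$ be the basis element of $1_S$, continue by free modules, and stop with the projective syzygy provided by finite global dimension. For $J\subseteq\{0,\dots,w-1\}$ put $\widetilde S_J=\widetilde S^{\otimes_AJ}$ and $Z_J=Z^{\otimes_\Lambda J}=Z^{\otimes_{\widetilde R}J}$ (equal since $\Lambda\to\widetilde R$ is surjective). Let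
$$\mathcal K=[A\xrightarrow{u}\widetilde S]=\operatorname{fib}(u),\qquad\mathcal C(B)=[B\to B\otimes_{\widetilde R}Z]^{\otimes_Bw}$$
for a perfect $\widetilde R$-algebra $B$, with $A$, $B$ in degree $0$ and the second terms shifted by one. Then $\mathcal K^{\otimes w}$ and $\mathcal C(\widetilde R)$ are the total complexes, with the usual signs, of the cubes $J\mapsto\widetilde S_J$ and $J\mapsto Z_J$, whose maps insert units; the vertex $J$ sits in column $|J|$. The vertices with $|J|\ge1$ form subcomplexes $\mathcal Y[-1]\subseteq\mathcal K^{\otimes w}$ and $\mathcal Z[-1]\subseteq\mathcal C(\widetilde R)$ with quotients $A$ and $\widetilde R$. So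
$$\mathcal Y=\operatorname{Tot}\Big(\bigoplus_{|J|=1}\widetilde S_J\to\bigoplus_{|J|=2}\widetilde S_J\to\cdots\Big),\qquad\mathcal Z=\Big(\bigoplus_{|J|=1}Z_J\to\bigoplus_{|J|=2}Z_J\to\cdots\Big),$$
with the terms $|J|=j\ge1$ in column $j-1$, and there are triangles $\mathcal K^{\otimes w}\to A\to\mathcal Y$ and $\mathcal C(\widetilde R)\to\widetilde R\to\mathcal Z$. The maps $A\to\widetilde R$ and $\widetilde S\to S\to Z$ give $\mathcal K\to[\widetilde R\to Z]$, hence a map of cubes. It induces $\mathcal Y\to\mathcal Z$, and $A\to\mathcal Y\to\mathcal Z$ equals $A\to\widetilde R\to\mathcal Z$.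

Example. For $w=1$, $\mathcal Y=\widetilde S$ and $\mathcal Z=Z$. For $w=2$, $\mathcal Y=\operatorname{Tot}(\widetilde S\oplus\widetilde S\to\widetilde S\otimes_A\widetilde S)$.

**Lemma 4.** For $t\gg0$ and all $i$, the composite $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(\widetilde R)\to H^i_{\mathfrak m}(\mathcal Z)$ factors through $H^i_{\mathfrak m}(\mathcal Y)\to H^i_{\mathfrak m}(\mathcal Z)$.

*Proof.* **Step 1: a vanishing statement.** If $Y\in D^b(A)$ has $\mathfrak a$-power torsion cohomology, then
$$\varinjlim_t\operatorname{Hom}_{D(A)}(\mathfrak a^t,Y[j])=0\quad\text{for all }j.\tag{6}$$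
Indeed $\varinjlim_tR\mathrm{Hom}(A/\mathfrak a^t,Y)=R\Gamma_{\mathfrak a}Y=Y=R\mathrm{Hom}(A,Y)$, where $R\Gamma_{\mathfrak a}Y=Y$ because $Y_f$ is acyclic for $f\in\mathfrak a$. Use the triangles $\mathfrak a^t\to A\to A/\mathfrak a^t$.

**Step 2: for $t\gg0$ the inclusion $\mathfrak a^t\to A$ factors in $D(A)$ through $\mathfrak a^{\otimes^Lw}\to A$.** Induct on $w$; for $w=1$ take $t=1$. Let $X=\mathfrak a^{\otimes^L(w-1)}$ and let $\mathfrak a^t\to X$ be given over $A$. The complex $X\otimes^LR$ has bounded cohomology killed by $\mathfrak a$, so by (6) the composite to $X\otimes^LR$ vanishes on $\mathfrak a^{t'}$ for some $t'\ge t$. By the triangle $X\otimes^L\mathfrak a\to X\to X\otimes^LR$, the map $\mathfrak a^{t'}\to X$ lifts to $X\otimes^L\mathfrak a=\mathfrak a^{\otimes^Lw}$.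

**Step 3: factoring through $\mathcal Y$.** The composite $\mathfrak a\to A\to\widetilde S\simeq S$ is zero, so $\mathfrak a\to A$ lifts to $\mathfrak a\to\mathcal K$. Taking tensor powers ($\mathcal K$ is bounded and flat) and using Step 2, $\mathfrak a^t\to A$ lifts to $\mathcal K^{\otimes w}\to A$. So $\mathfrak a^t\to A\to\mathcal Y$ is zero, and $A\to\mathcal Y$ factors through a map $A/\mathfrak a^t\to\mathcal Y$.

**Step 4: comparing two maps to $\mathcal Z$.** The maps $A/\mathfrak a^t\to\mathcal Y\to\mathcal Z$ and $A/\mathfrak a^t\to\widetilde R\to\mathcal Z$ agree on $A$. So their difference factors as $A/\mathfrak a^t\to\mathfrak a^t[1]\to\mathcal Z$. The terms of the bounded complex $\mathcal Z$ are killed by $\mathfrak a$, so by (6) the second map vanishes on $\mathfrak a^{t'}[1]$ for large $t'$. Hence the two maps agree on $A/\mathfrak a^{t'}$, and on $A/\mathfrak a^{t''}$ for all $t''\ge t'$. Apply $H^i_{\mathfrak m}$. $\square$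

**Lemma 5.** $\mathcal C(\widetilde R)\in D^{\ge w}$. Hence $H^i_{\mathfrak m}(\widetilde R)\to H^i_{\mathfrak m}(\mathcal Z)$ is injective for $i\le w-1$.

*Proof.* **Step 1: resolving $\mathcal C(\widetilde R)$ by descent.** Write $Z^{\otimes n}$ for the $n$-fold tensor power over $\widetilde R$, with $Z^{\otimes0}=\widetilde R$; these rings are perfect. Consider the double complex $\mathcal C(Z^{\otimes0})\to\mathcal C(Z^{\otimes1})\to\mathcal C(Z^{\otimes2})\to\cdots$ with the Čech differentials of $\widetilde R\to Z$. The vertex $J$ of $\mathcal C(B)$ is $B\otimes_{\widetilde R}Z_J$, so at the vertex $J$ we see the augmented Čech complex of $Z_J\to Z_J\otimes_{\widetilde R}Z$. This is a base change of the $v$-cover $\widetilde R\to Z$, hence a $v$-cover: given $Z_J\to W_0$, extend $\widetilde R\to W_0$ to $Z\to W$ and combine. By [BS] the complex is exact. So $\mathcal C(\widetilde R)$ is quasi-isomorphic to the total complex of $(\mathcal C(Z^{\otimes n}))_{n\ge1}$, with $\mathcal C(Z^{\otimes n})$ in Čech degree $n-1\ge0$, a first-quadrant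 double complex.

**Step 2: each column lies in $D^{\ge w}$.** For $n\ge1$ put $B=Z^{\otimes n}$. There is an $\widetilde R$-algebra map $Z\to B$, so $B\to B\otimes_{\widetilde R}Z$ has a $B$-linear retraction and $B\otimes_{\widetilde R}Z=B\oplus N$. Then $[B\to B\otimes_{\widetilde R}Z]$ is the sum of the contractible complex $[B\xrightarrow{1}B]$ and $N[-1]$, so its $w$-th tensor power $\mathcal C(B)$ is homotopy equivalent to $N^{\otimes_Bw}[-w]$, with cohomology only in degree $w$. So the total complex lies in $D^{\ge w}$.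

**Step 3: the consequence.** $R\Gamma_{\mathfrak m}\mathcal C(\widetilde R)\in D^{\ge w}$, so $H^i_{\mathfrak m}(\mathcal C(\widetilde R))=0$ for $i\le w-1$. Use the triangle $\mathcal C(\widetilde R)\to\widetilde R\to\mathcal Z$. $\square$

**Lemma 6.** (a) If $H^q_{\mathfrak m}(S)=0$ for $q<d-c$, then $R\Gamma_{\mathfrak m}(\widetilde S_J)\in D^{\ge d-jc}$ for $|J|=j\ge1$. (b) If $H^q_{\mathfrak m}(Z)=0$ for $q<d-c-1$, then $R\Gamma_{\mathfrak m}(Z_J)\in D^{\ge d-1-jc}$ for $|J|=j\ge1$.

*Proof.* (a) Since $\check C\otimes\check C\simeq\check C$, $R\Gamma_{\mathfrak m}(X\otimes^LY)=R\Gamma_{\mathfrak m}X\otimes^LR\Gamma_{\mathfrak m}Y$. As $A$ has global dimension $d$, bounded complexes $X\in D^{\ge a}$ and $Y\in D^{\ge b}$ have $X\otimes^LY\in D^{\ge a+b-d}$: by truncation this reduces to modules, where $\operatorname{Tor}_q=0$ for $q>d$. So $R\Gamma_{\mathfrak m}(\widetilde S_J)$ lies in degrees $\ge j(d-c)-(j-1)d=d-jc$. (b) By Lemma 3.16 of [BS], $Z_J$ is the $j$-fold derived tensor power of $Z$ over $\Lambda$. As $\Lambda=\varinjlim A_0^{1/p^n}$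 is a filtered union of regular rings of dimension $d-1$ and $\operatorname{Tor}$ commutes with this limit, $\operatorname{Tor}^\Lambda_q=0$ for $q>d-1$. The same argument over $\Lambda$ gives degrees $\ge j(d-c-1)-(j-1)(d-1)=d-1-jc$. $\square$

Each tensor factor costs $c$ in depth, while each column of $\mathcal Y$ gains $1$. This trade produces the floor function.

## 9. $F$-nilpotence of the images of $H^i_{\mathfrak m}(A/\mathfrak a^t)$

**Proposition 7.** (a) Let $\mathfrak a$ be a radical ideal of big height $c$, $0<c<d$, and $\tau=\lfloor\frac{d-1}c\rfloor$. For $i\le\tau-1$ and $t\gg0$, $\operatorname{im}(H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(R_0))$ is $F$-nilpotent.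

(b) Let $k$ be separably closed, $\mathfrak a=P$ prime of height $c$, $1\le c\le d-2$, $s=\lfloor\frac{d-2}c\rfloor$ $(\ge1)$. For $i\le s$ and $t\gg0$, $\operatorname{im}(H^i_{\mathfrak m}(A/P^t)\to H^i_{\mathfrak m}(R_0))$ is $F$-nilpotent.

*Proof of (a).* Let $P_1,\dots,P_m$ be the minimal primes of $\mathfrak a$. As $c<d$, none is $\mathfrak m$. Let $S_j$ be an algebra as in Section 7 for $A/P_j$, and $S=\prod S_j$. A map from $R=A/\mathfrak a$ to a valuation ring has prime kernel, so it factors through some $A/P_j$; by Lemma 3, $\operatorname{Spec}S\to\operatorname{Spec}R$ is a $v$-cover. Since $\dim A/P_j\ge d-c$, $H^q_{\mathfrak m}(S)=0$ for $q<d-c$. Take $w=\tau\ge1$. The complex $\mathcal Y$ is filtered with pieces $\widetilde S_J[-(j-1)]$, $1\le j=|J|\le\tau$, and by Lemma 6(a) their $R\Gamma_{\mathfrak m}$ lies in degrees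
$$\ge d-jc+j-1\ge(\tau-j)c+j\ge\tau,$$
using $d-1\ge\tau c$ and $c\ge1$. So $H^i_{\mathfrak m}(\mathcal Y)=0$ for $i\le\tau-1$. By Lemma 4 the map $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(\widetilde R)\to H^i_{\mathfrak m}(\mathcal Z)$ is zero, and by Lemma 5 already $H^i_{\mathfrak m}(A/\mathfrak a^t)\to H^i_{\mathfrak m}(\widetilde R)$ is zero. By (1) we are done. $\square$

For (b) we must reach the degree $i=s$, one further than (a) unless $c\mid d-1$. To keep Lemma 5 in force we need $w=s+1$, and then the last column of $\mathcal Y$ is no longer harmless. In the case $d=4$, $c=2$, $s=1$: $R\Gamma_{\mathfrak m}(\widetilde S)$ starts in degree $2$ and $R\Gamma_{\mathfrak m}(\widetilde S\otimes\widetilde S)$ in degree $0$, so $H^1_{\mathfrak m}(\mathcal Y)=H^0_{\mathfrak m}(\widetilde S\otimes\widetilde S)$, which we do not know to be zero. What saves us is that its image lands in $H^0_{\mathfrak m}$ of a perfect ring. There the Frobenius-fixed elements are idempotent-like, and one branch leaves room only for constants.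

*Proof of (b).* Take $S$ as in Section 7 for $R=A/P$, $e=\dim R=d-c\ge2$, and $w=s+1$. By (S2), $H^q_{\mathfrak m}(S/pS)=0$ for $q<e-1$: if $p\notin P$ use $0\to S\xrightarrow{p}S\to S/pS\to0$, and if $p\in P$ then $S/pS=S$. Passing to the limit over Frobenius, $H^q_{\mathfrak m}(Z)=0$ for $q<e-1=d-c-1$. In particular $H^0_{\mathfrak m}(Z)=0$. Let $Z_{full}=Z_{\{0,\dots,s\}}$, and let $\mathcal Y'=\widetilde S_{\{0,\dots,s\}}[-s]\subseteq\mathcal Y$ and $\mathcal Z'=Z_{full}[-s]\subseteq\mathcal Z$ be the last columns.

**Step 1: only the last column matters.** For $1\le j\le s$ the pieces of $\mathcal Y/\mathcal Y'$ have $R\Gamma_{\mathfrak m}$ in degrees $\ge d-jc+j-1\ge(s-j)c+j+1\ge s+1$, since $d-1\ge sc+1$. So for $i\le s$ the map $H^i_{\mathfrak m}(\mathcal Y')\to H^i_{\mathfrak m}(\mathcal Y)$ is onto. By Lemma 4, for $t\gg0$ the image of $H^i_{\mathfrak m}(A/P^t)$ in $H^i_{\mathfrak m}(\mathcal Z)$ lies in the image of $H^i_{\mathfrak m}(\mathcal Z')=H^{i-s}_{\mathfrak m}(Z_{full})$. For $i<s$ this is $0$, and Lemma 5 with (1) gives the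 claim. From now on $i=s$.

**Step 2: $H^0_{\mathfrak m}(Z_{full})=H^s_{\mathfrak m}(\mathcal Z')\to H^s_{\mathfrak m}(\mathcal Z)$ is injective.** This lets us regard classes as elements of the ring $Z_{full}$. For $j=|J|\le s$, $H^{s-1}_{\mathfrak m}(Z_J[-(j-1)])=H^{s-j}_{\mathfrak m}(Z_J)=0$ by Lemma 6(b), since $d-1-jc\ge1+(s-j)c>s-j$. So $H^{s-1}_{\mathfrak m}(\mathcal Z/\mathcal Z')=0$.

**Step 3: reduction to Frobenius-fixed vectors.** Let $\Theta\subseteq H^s_{\mathfrak m}(\widetilde R)$ be the $\widetilde R$-submodule of elements whose image in $H^s_{\mathfrak m}(\mathcal Z)$ lies in $H^0_{\mathfrak m}(Z_{full})$. By Lemma 5 and Step 2, $\Theta$ embeds in $H^0_{\mathfrak m}(Z_{full})$. The differentials of $\mathcal Z$ and the map $\widetilde R\to\mathcal Z$ are signed sums of ring maps between perfect rings, so the bijective Frobenius $\varphi$ acts on everything and the embedding is $\varphi$-equivariant; on $H^0_{\mathfrak m}(Z_{full})\subseteq Z_{full}$ it is $f\mapsto f^p$. If $\mathfrak m^Nf=0$ and $a\in\mathfrak m$, then $(af)^N=0$,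 so $af=0$ because $Z_{full}$ is reduced. Thus $\mathfrak mH^0_{\mathfrak m}(Z_{full})=0$ and $\mathfrak m\Theta=0$.

Let $\Theta_1$ be the intersection of $\Theta$ with the image of $H^s_{\mathfrak m}(R_0)$. It is $\varphi$-stable, it is killed by $\mathfrak m$, and it lies in an Artinian $A_0$-module, so $\dim_k\Theta_1<\infty$. Let $\Theta_2=k_{perf}\Theta_1\subseteq\Theta$, using $k_{perf}\subseteq\Lambda\to\widetilde R$. It is a finite-dimensional $k_{perf}$-space with an injective $p$-linear map $\varphi$. As $k$ is separably closed, $k_{perf}$ is algebraically closed.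

If $\Theta_2\ne0$, it contains a nonzero $\varphi$-fixed vector (a case of Lang's theorem). Here is the argument. Take $v\ne0$ and the least $r\ge1$ with a relation $\varphi^r(v)=\sum_{l=0}^{r-1}c_l\varphi^l(v)$. If $c_0=0$, taking $p$-th roots of the coefficients and using injectivity of $\varphi$ gives a shorter relation (or $v=0$ when $r=1$), so $c_0\ne0$. The vector $\sum_{l<r}b_l\varphi^l(v)$ is fixed if $b_0=b_{r-1}^pc_0$ and $b_l=b_{l-1}^p+b_{r-1}^pc_l$ for $1\le l\le r-1$. Put $y=b_{r-1}$; these equations determine $b_0,b_1,\dots$ in terms of $y$ and end with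
$$y=c_0^{p^{r-1}}y^{p^r}+\cdots+c_{r-2}^{p}y^{p^2}+c_{r-1}y^p.$$
The difference of the two sides is a polynomial of degree $p^r>1$ whose derivative is a nonzero constant, so it has a root $y\ne0$. The resulting vector is nonzero because $v,\dots,\varphi^{r-1}(v)$ are independent.

**Step 4: every $\varphi$-fixed vector $\alpha\in\Theta_2$ is zero.** Let $f\in H^0_{\mathfrak m}(Z_{full})$ correspond to $\alpha$; then $f^p=f$. Let $L=S/\mathfrak n$.

First we compute $Z_{full}$ modulo $\sqrt{\mathfrak mZ_{full}}$. For an $\mathbb F_p$-algebra $C$ and an ideal $J$, the surjection $C_{perf}\to(C/J)_{perf}$ has kernel $\sqrt{JC_{perf}}$: the target is reduced, so the kernel contains this radical, and if the image of $c^{1/p^n}$ vanishes, then $c^{p^N}\in J$ for some $N$. With $C=S/pS$, $J=\mathfrak mC$ and (S1) we get $Z/\mathfrak n_Z=(S/\mathfrak mS)_{perf}=L_{perf}$, where $\mathfrak n_Z=\sqrt{\mathfrak mZ}$. Likewise $\Lambda/\sqrt{\mathfrak m\Lambda}=k_{perf}$. The quotient of $Z_{full}=Z^{\otimes_\Lambda(s+1)}$ by the ideal generated by $\mathfrak n_Z$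 in each factor is $L_{perf}^{\otimes_{k_{perf}}(s+1)}$. This ring is perfect, hence reduced, so that ideal is radical. It contains $\mathfrak mZ_{full}$ and lies in $\sqrt{\mathfrak mZ_{full}}$. Therefore
$$Z_{full}/\sqrt{\mathfrak mZ_{full}}=L_{perf}^{\otimes_{k_{perf}}(s+1)},$$
which is a domain, because $k_{perf}$ is algebraically closed.

The image $\bar f$ satisfies $\bar f^p=\bar f$ in a domain, so $\bar f\in\mathbb F_p$. The multiplication map $\mu:Z_{full}\to Z$ sends $f$ into $H^0_{\mathfrak m}(Z)=0$. Reducing $\mu$ modulo $\sqrt{\mathfrak mZ}$, the constant $\bar f$ becomes $0$ in $L_{perf}\ne0$, so $\bar f=0$. Hence $f\in\sqrt{\mathfrak mZ_{full}}$, and $f=f^{p^N}\in\mathfrak mZ_{full}$ for $N\gg0$. As $\mathfrak mf=0$, $f^2=0$, and $f=0$ since $Z_{full}$ is reduced. So $\alpha=0$.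

**Step 5: end of the proof.** By Steps 3 and 4, $\Theta_2=0$, so $\Theta_1=0$. By Step 1 the image of $H^s_{\mathfrak m}(A/P^t)$ in $H^s_{\mathfrak m}(\widetilde R)$ lies in $\Theta$; it also lies in the image of $H^s_{\mathfrak m}(R_0)$, so it lies in $\Theta_1=0$. Use (1). $\square$

## 10. Proofs of Theorems A and B

*Proof of Theorem A.* By Section 4 we may take $A=V[[x_1,\dots,x_{d-1}]]$, $k$ separably closed, and the ideal a prime $P$ of height $c$. The case $c=d-1$ was settled there. Let $c\le d-2$ and $s=\lfloor\frac{d-2}c\rfloor\ge1$. For $d-s\le n\le d$ put $i=d-n\le s$. By Propositions 7(b) and 1, $p$ is a nonzerodivisor on $H^n_P(A)$, so $H^n_P(A)\subseteq H^n_P(A)[1/p]$, which is $0$ by (3) because $n\ge d-s>d-1-s$. For $n>d$ the module $H^n_P(A)$ is $0$ anyway. Hence $\operatorname{cd}(A,P)\le d-1-s$. $\square$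

*Proof of Theorem B.* By Section 4 take $A=V[[x_1,\dots,x_{d-1}]]$, and replace $I$ by its radical. If $c=d$, the bound is $d$, which always holds. If $c<d$, let $\tau=\lfloor\frac{d-1}c\rfloor$. For $d-\tau+1\le n\le d$ put $i=d-n\le\tau-1$. By Propositions 7(a) and 1, $p$ is a nonzerodivisor on $H^n_I(A)$. Since $\lfloor\frac{d-1}c\rfloor\le\lfloor\frac{d-2}c\rfloor+1$, we have $d-1-\lfloor\frac{d-2}c\rfloor\le d-\tau<n$, and (3) gives $H^n_I(A)=0$. $\square$

## 11. Linear spaces permuted by a ramified extension: Theorem C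

Formal geometric irreducibility is tested with an extension that is unramified over $V$. A prime of $A$ can pass this test and still split, over a ramified extension of $V$, into several linear spaces. This is the source of sharpness.

Example with $d=5$, $c=2$, $p$ odd. Let $V'=V[\varpi]$, $\varpi^2=p$, $\mathfrak p_0=(y_1+\varpi y_2,\,y_3+\varpi y_4)\subset V'[[y_1,\dots,y_4]]$, and $P=\mathfrak p_0\cap A$; it contains for instance $y_1^2-py_2^2$ and $y_1y_4-y_2y_3$. The conjugate of $\mathfrak p_0$ is $\mathfrak p_1=(y_1-\varpi y_2,\,y_3-\varpi y_4)$. Let $K'=\operatorname{Frac}V'$. Over $Q=K'[[y]]$ the two ideals are generated by complementary pairs of linear forms. From $0=H^3_{\mathfrak p_0}(Q)\oplus H^3_{\mathfrak p_1}(Q)\to H^3_{\mathfrak p_0\cap\mathfrak p_1}(Q)\to H^4_{\mathfrak m_Q}(Q)\to H^4_{\mathfrak p_0}(Q)\oplus H^4_{\mathfrak p_1}(Q)=0$ we get $H^3_{\mathfrak p_0\cap\mathfrak p_1}(Q)\ne0$. The bound of Theorem A is $5-1-\lfloor\frac32\rfloor=3$. That $P$ is a formally geometrically irreducible prime of height $2$ and that $H^3_P(A)\ne0$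 follows as in Steps 2 and 3 below.

*Proof of Theorem C.* Let $D=d-1$, $\tau=\lfloor\frac{D-1}c\rfloor=\lfloor\frac{d-2}c\rfloor$, and choose $m\ge\max(2,\tau+1)$ prime to $p$.

**Step 1: many linear forms in general position, permuted by a cyclic group.** Let $V'=V[\varpi]$ with $\varpi^m=p$, a complete DVR since $X^m-p$ is Eisenstein, and $K'=\operatorname{Frac}V'$. As the residue field is separably closed and $p\nmid m$, Hensel's lemma gives $\mu_m\subset V$. So $V'/V$ is Galois with cyclic group $G=\langle\sigma\rangle$ of order $m$, $\sigma\varpi=\zeta\varpi$ with $\zeta$ a primitive $m$-th root of unity. Put $\theta_i=\varpi+pi$ and $\ell_i=\sum_{j=1}^D\theta_i^{j-1}y_j$ for $1\le i\le c$. The elements $\sigma^a\theta_i=\zeta^a\varpi+pi$ $(0\le a<m$, $1\le i\le c)$ are pairwise distinct: for equal $a$ they differ by $p(i-i')\ne0$; for different $a$, the difference is $(\zeta^a-\zeta^{a'})\varpi+p(i-i')$, where $\zeta^a-\zeta^{a'}$ is a unit, so the first summand has $\varpi$-valuation $1$ and the second at least $m\ge2$. By Vandermonde, any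 $r$ of the forms $\sigma^a\ell_i$ span a space of dimension $\min(r,D)$ over $K'$.

**Step 2: the prime $P$.** Let $\Omega=\langle\ell_1,\dots,\ell_c\rangle_{K'}\cap\bigoplus_jV'y_j$. The quotient of $\bigoplus V'y_j$ by $\Omega$ is torsion-free, hence free, so $\Omega$ is a direct summand of rank $c$. After a $V'$-linear change of variables $\mathfrak p_0=\Omega V'[[y]]$ is generated by $c$ of the variables, so it is a prime of height $c$. Let $P=\mathfrak p_0\cap A$, a prime. We have $V'[[y]]=V'\otimes_VA=\bigoplus_{l<m}\varpi^lA$, and $\sigma$ acts on $\varpi^lA$ by $\zeta^l$, so $V'[[y]]^G=A$. Hence the primes of $V'[[y]]$ over $P$ are the conjugates $\mathfrak p_a=\sigma^a\mathfrak p_0$, $0\le a<m$. As $V'[[y]]$ is finite and flat over $A$, $\operatorname{ht}P=\operatorname{ht}\mathfrak p_0=c$. The ring $A$ is complete with separably closed residue field, so the ring $B$ of the definition is $A$ itself, and $P$ is formally geometrically irreducible.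

**Step 3: base change to a power series ring over $K'$.** Let $Q=K'[[y]]$, the completion of $V'[[y]]_{(y)}$. The maps $A\to V'[[y]]\to V'[[y]]_{(y)}\to Q$ are flat, and $\sqrt{PV'[[y]]}=\bigcap_a\mathfrak p_a$. So
$$\operatorname{cd}(A,P)\ge\operatorname{cd}\Big(Q,\bigcap_a\mathfrak p_aQ\Big),\qquad\mathfrak p_aQ=(\sigma^a\ell_1,\dots,\sigma^a\ell_c),$$
where we use that $(\bigcap_a\mathfrak p_a)Q$ and $\bigcap_a\mathfrak p_aQ$ have the same radical: both lie between $\prod_a\mathfrak p_aQ$ and $\bigcap_a\mathfrak p_aQ$.

**Step 4: the Mayer–Vietoris spectral sequence.** By [Ly],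
$$E_1^{-a,b}=\bigoplus_{|T|=a+1}H^b_{\mathfrak p_T}(Q)\Rightarrow H^{b-a}_{\cap\mathfrak p_a}(Q),\qquad\mathfrak p_T=\sum_{i\in T}\mathfrak p_iQ,$$
where $T$ runs over subsets of $\{0,\dots,m-1\}$, and $d_1$ is the alternating sum of the natural maps. By Step 1, $\mathfrak p_T$ is generated by $\min((a+1)c,D)$ independent linear forms, so $H^b_{\mathfrak p_T}(Q)$ is nonzero only in that one degree $b$. For $a<\tau$ the column $-a$ is concentrated in row $(a+1)c\le\tau c\le D-1<D$. For $a\ge\tau$ we have $(a+1)c\ge(\tau+1)c\ge D$, so the column is concentrated in row $D$, with $\mathfrak p_T=\mathfrak m_Q$ and entries $E=H^D_{\mathfrak m_Q}(Q)$. In row $D$ the differential $d_1$ is the boundary of the full simplex on $m$ vertices tensored with $E$, and $E_1^{-\tau+1,D}=0$. So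
$$E_2^{-\tau,D}=E\otimes\operatorname{coker}(\partial:C_{\tau+1}\to C_\tau).$$
By exactness of the augmented chain complex this cokernel is the image of $C_\tau$ in $C_{\tau-1}$ (with $C_{-1}=\mathbb Z$), which is free, and its rank is the number $\binom{m-1}\tau\ge1$ of $\tau$-simplices containing a fixed vertex. So $E_2^{-\tau,D}$ is a nonzero direct sum of copies of $E$.

**Step 5: $E_\infty^{-\tau,D}=E_2^{-\tau,D}$.** Recall $d_r:E_r^{-a',b'}\to E_r^{-a'+r,b'-r+1}$. Nothing enters $E_r^{-\tau,D}$ for $r\ge2$, since rows above $D$ vanish. A differential $d_r$ leaving it, $r\ge2$, ends in the column $-a$, $a=\tau-r<\tau$. To see that it vanishes we check the target.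

* Differentials between columns $-a'$ and $-a$ with $a<a'<\tau$ vanish: with $r=a'-a\ge1$ they would need $(a'+1)c-r+1=(a'-r+1)c$, that is, $rc=r-1$, which is impossible.
* A differential from row $D$ in a column $-a'$, $a'\ge\tau$, into the entry $(a+1)c$ of the column $-a$ needs $D-(a'-a)+1=(a+1)c$. So for each $a<\tau$ at most one $a'$ is possible.

Hence, when the differential $d_r$ from $E_r^{-\tau,D}$ arrives at a nonzero entry, this entry is still the $E_1$-term, a direct sum of modules $H^h_{\mathfrak q}(Q)$ with $\mathfrak q$ generated by $h<D$ independent linear forms. Choose a linear form $z\notin\mathfrak q$. The forms stay a regular sequence on $Q/zQ$, so $H^{h-1}_{\mathfrak q}(Q/zQ)=0$, and $0\to Q\xrightarrow{z}Q\to Q/zQ\to0$ shows that $z$ is a nonzerodivisor on $H^h_{\mathfrak q}(Q)$. As $z\in\mathfrak m_Q$, this module has no nonzero $\mathfrak m_Q$-torsion. The source is $\mathfrak m_Q$-torsion, so $d_r=0$.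

**Step 6: conclusion.** Thus $E_\infty^{-\tau,D}\ne0$, so $H^{D-\tau}_{\cap\mathfrak p_a}(Q)\ne0$ and $\operatorname{cd}(A,P)\ge D-\tau=d-1-\lfloor\frac{d-2}c\rfloor$. Equality holds by Theorem A. $\square$
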